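\title{Friendly partitions separate all pairs of vertices\\ in vertex-transitive digraphs of degree at least three}

\begin{abstract}
A partition of the vertex set of a digraph is friendly if every vertex has an out-neighbor in its own part. We prove that in a finite vertex-transitive digraph of degree at least three, any two distinct vertices lie in different parts of some friendly partition. The bound three cannot be lowered, even if finitely many digraphs are excluded. The proof shows that an inseparable pair forces every finest friendly partition to be a cyclic chain of parts with one cycle each, and then builds a new friendly partition by cutting two of these cycles into intervals and rewiring them. In degree three a second argument is needed, in which the friendly $2$-colorings form a vector space over $\mathbb{F}_2$.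
\end{abstract}

\section{Introduction}\label{sec:intro}

All digraphs in this paper are finite and have no loops and no multiple arcs; both $u\to v$ and $v\to u$ may be arcs. A partition of the vertex set $V$ of a digraph $D$ into nonempty parts is \emph{friendly} if every vertex has at least one out-neighbor in its own part, that is, if the subdigraph induced by each part has minimum out-degree at least $1$. If the out-neighbors of a vertex are read as the friends it names, a friendly partition is a division into groups that leaves nobody without a named friend.

When all out-degrees are positive, the partition $\{V\}$ is friendly, and merging parts of a friendly partition gives a friendly partition. The question is therefore how finely $V$ can be divided. We measure this on pairs: two distinct vertices are \emph{separable} if they lie in different parts of some friendly partition, and \emph{inseparable} otherwise. More out-neighbors give more freedom, so one asks which degree makes every pair separable. It is known that in every regular digraph of degree at least $9$ all pairs are separable; we do not use this fact.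

A digraph is \emph{vertex-transitive} if for all vertices $u,v$ some automorphism maps $u$ to $v$. All vertices then have the same out-degree $d$, the \emph{degree} of the digraph. The complete digraph on $d+1$ vertices, with all arcs in both directions, suggests the answer for this class. A partition of it is friendly exactly when every part has at least two vertices. For $d=2$ only $\{V\}$ qualifies, and no pair is separable. For $d\ge 3$ and $u\ne v$, take a third vertex $w$; the parts $\{u,w\}$ and $V\setminus\{u,w\}$ separate $u$ from $v$. A second reason to guess $3$ is a theorem of Thomassen \cite{Thomassen}: minimum out-degree $3$ forces two vertex-disjoint cycles, and two such cycles can always be placed in different parts of a friendly partition (Lemma~\ref{lem:extend}). So in degree $3$ \emph{some} pair is separable. The conjecture that in a vertex-transitive digraph of degree at least $3$ \emph{every} pair is separable comes from the paper of Mina\v{r}\'ik, Moran and Skotnica \cite{MMS}. We prove it.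

\begin{theorem}\label{thm:main}
Let $D$ be a finite vertex-transitive digraph of degree $d\ge 3$. Then any two distinct vertices of $D$ are separated by a friendly partition, and even by one with exactly two parts.
\end{theorem}

For $n\ge 2$ and distinct nonzero $s_1,\dots,s_d\in\mathbb{Z}_n$, let $\Gamma_n(s_1,\dots,s_d)$ be the Cayley digraph on $\mathbb{Z}_n$ with arcs $v\to v+s_i$. Translations are automorphisms, so it is vertex-transitive of degree $d$. The complete digraph on three vertices is $\Gamma_3(1,2)$, and it is the first member of an infinite family of examples in degree $2$.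

\begin{proposition}\label{prop:sharp}
For every odd $n\ge 3$, the connected digraph $\Gamma_n(1,2)$ of degree $2$ has no friendly partition with at least two parts, so no pair of its vertices is separable. In a vertex-transitive digraph of degree $1$, no two vertices of the same component are separable.
\end{proposition}

Thus $3$ is the exact threshold, and it stays so after finitely many digraphs are excluded. Theorem~\ref{thm:main} can also be read as a statement on disjoint cycles with prescribed access. A \emph{lasso at $u$} is a cycle together with a path from $u$ to it that meets the cycle only in its last vertex; the path may be the single vertex $u$.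

\begin{corollary}\label{cor:lasso}
In a vertex-transitive digraph of degree $d\ge3$, for any $u\neq v$ there are vertex-disjoint lassos at $u$ and at $v$. If the digraph has $n$ vertices, it has at least $\log_2 n$ friendly partitions into two parts.
\end{corollary}

The difficulty in Theorem~\ref{thm:main} is that automorphisms move single vertices freely but not pairs, so the images of one friendly partition need not separate a given pair. Section~\ref{sec:examples} shows this failure in degree $2$ and the construction that repairs it in degree $3$. The proof assumes an inseparable pair and derives the structure of all finest friendly partitions (Sections~\ref{sec:conn}--\ref{sec:irred}). The Interval Lemma of Section~\ref{sec:interval} then produces a friendly partition that the structure forbids: directly when some finest partition is invariant under all automorphisms (Section~\ref{sec:invariant}), and after a reduction by linear algebra over $\mathbb{F}_2$ otherwise (Section~\ref{sec:three}).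

\section{Closed sets and lassos}\label{sec:prelim}

Walks, paths and cycles are directed. A path may consist of one vertex, and every walk from $a$ to $b$ contains a path from $a$ to $b$. A cycle has length at least $2$ and is a subdigraph, so two cycles are equal only if they have the same arcs; in set-theoretic expressions $C$ stands for the vertex set of the cycle $C$. For $x\in C$ we write $x^+$ and $x^-$ for its successor and predecessor on $C$. \emph{Disjoint} means vertex-disjoint, and a path \emph{avoids} a set if none of its vertices lies in the set. We write $N^+(v)$, $N^-(v)$ for the sets of out- and in-neighbors, $N^{\pm}(S)=\bigcup_{v\in S}N^{\pm}(v)$, and $D[S]$ for the subdigraph induced by $S$.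

A nonempty set $S\subseteq V$ is \emph{closed} if every vertex of $S$ has an out-neighbor in $S$. A partition is friendly exactly when all its parts are closed. Every vertex of a closed set $S$ starts an infinite walk in $S$. An infinite walk $v_0v_1\dots$ contains a lasso at $v_0$: if $j$ is the least index with $v_j=v_i$ for some $i<j$, then $v_0\dots v_i$ is a path and $v_i\dots v_{j-1}v_i$ is a cycle. In particular every closed set contains a cycle. Conversely the vertex set of a lasso is closed.

To separate two vertices it is enough to find two small closed sets; the rest of the digraph can always be distributed.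

\begin{lemma}\label{lem:extend}
Let $D$ be a digraph with all out-degrees at least $1$, and let $A_0,B_0$ be disjoint closed sets. Then there is a friendly partition $\{A,B\}$ with $A\supseteq A_0$ and $B\supseteq B_0$.
\end{lemma}

\begin{proof}
Let $A$ be a maximal closed set with $A_0\subseteq A\subseteq V\setminus B_0$, and let $B=V\setminus A$. A vertex of $B_0$ has an out-neighbor in $B_0\subseteq B$. A vertex $v\in B\setminus B_0$ has no out-neighbor in $A$, since otherwise $A\cup\{v\}$ would be a larger closed set; so all its out-neighbors, of which there is at least one, lie in $B$.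
\end{proof}

\begin{corollary}\label{cor:equiv}
Let $D$ have all out-degrees at least $1$ and let $u\ne v$. The following are equivalent: \textup{(i)} $u,v$ are separable; \textup{(ii)} there are disjoint lassos at $u$ and at $v$; \textup{(iii)} $u,v$ lie in disjoint closed sets; \textup{(iv)} a friendly partition with two parts separates $u,v$.
\end{corollary}

\begin{proof}
For (i)$\Rightarrow$(ii) take lassos inside the two parts. Lassos are closed, which gives (ii)$\Rightarrow$(iii). Lemma~\ref{lem:extend} gives (iii)$\Rightarrow$(iv), and (iv)$\Rightarrow$(i) is trivial.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:lasso} from Theorem~\ref{thm:main}]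
The first claim is (i)$\Rightarrow$(ii). If there are $m$ friendly partitions into two parts, record for each vertex the part it occupies in each of them. By Theorem~\ref{thm:main} this is an injective map $V\to\{0,1\}^m$, so $n\le 2^m$.
\end{proof}

Closed sets with a single cycle will be the parts of our partitions.

\begin{lemma}\label{lem:unicyclic}
Let $S$ be a closed set such that $D[S]$ has exactly one cycle $C$. Then every vertex of $S$ has a path in $S$ to $C$, and $N^+(x)\cap S=\{x^+\}$ for every $x\in C$.
\end{lemma}

\begin{proof}
A lasso inside $S$ has $C$ as its cycle, which gives the paths. Let $x\in C$ and $z\in N^+(x)\cap S$. Going from $z$ to $C$ inside $S$ and then along $C$ gives a walk, hence a path, from $z$ to $x$ in $S$. With the arc $x\to z$ it forms a cycle of $D[S]$. This cycle is $C$, so $z=x^+$.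
\end{proof}

A digraph is \emph{strongly connected} if every vertex has a path to every other; equivalently, an arc leaves every nonempty proper subset of $V$. A \emph{component} is a component of the underlying undirected graph.

\begin{lemma}\label{lem:balanced}
Let $D$ be vertex-transitive of degree $d\geq 1$.
\begin{itemize}
\item[(a)] All in-degrees equal $d$, and for every $S\subseteq V$ as many arcs leave $S$ as enter it.
\item[(b)] Every component is strongly connected and vertex-transitive of degree $d$.
\item[(c)] If Theorem~\ref{thm:main} holds for the components of $D$, it holds for $D$.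
\end{itemize}
\end{lemma}

\begin{proof}
(a) The in-degrees are equal by transitivity and have the same sum as the out-degrees. The number of arcs leaving $S$ minus the number entering $S$ is $\sum_{v\in S}(|N^+(v)|-|N^-(v)|)=0$.
(b) No arc leaves the set $S$ of vertices reachable from $v$, so by (a) no arc enters it, and $S$ contains the component of $v$. An automorphism that maps $u$ to a vertex of the same component maps the component to itself.
(c) Different components are disjoint closed sets, and disjoint closed sets of a component are disjoint closed sets of $D$. Apply Corollary~\ref{cor:equiv}.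
\end{proof}

We use three standard results. \emph{Menger's theorem}: for vertex sets $A,B$ of a digraph, the largest number of pairwise disjoint paths from $A$ to $B$ equals the smallest size of a vertex set meeting every path from $A$ to $B$. \emph{Thomassen's theorem} \cite{Thomassen}: every digraph of minimum out-degree at least $3$ contains two disjoint cycles. Finally, a bipartite graph in which all vertices have the same positive degree has a perfect matching.

\section{Circulants: what a third arc gives}\label{sec:examples}

In $\Gamma_n(1,2)$, $n\ge3$, the steps along a cycle of length $m$ are integers in $\{1,2\}$ whose sum is a positive multiple of $n$. Hence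
\begin{equation}\label{eq:long}
2m\ge n,\quad\text{with equality only if all steps equal } 2.
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
For odd $n$, \eqref{eq:long} gives $m\ge (n+1)/2$, so no two cycles are disjoint. Two parts of a friendly partition would contain disjoint cycles. In degree $1$, every vertex lies in the same part as its only out-neighbor, so the part of a vertex is constant along arcs and hence on components.
\end{proof}

\begin{example}\label{ex:even}
Let $n\ge4$ be even. By \eqref{eq:long}, two disjoint cycles of $\Gamma_n(1,2)$ have $n/2$ vertices each and use only the step $2$; they are the cycle $C_0$ of even residues and the cycle $C_1$ of odd residues. So $\{C_0,C_1\}$ is the only friendly partition with at least two parts. It is invariant under all automorphisms, and vertices of equal parity are inseparable. Every vertex has one out-neighbor on its own cycle and $d-1=1$ on the other.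
\end{example}

\begin{example}\label{ex:six}
Add the step $3$ and take $n=6$. In $\Gamma_6(1,2,3)$ the cycles $C_0=(0,2,4)$ and $C_1=(1,3,5)$ still form a friendly partition that all translations preserve, so its translates never separate $0$ from $2$. But each vertex $v$ now has two out-neighbors $o(v)=\{v+1,v+3\}$ on the other cycle:
\[
\begin{array}{lll}
o(0)=\{1,3\}, & o(2)=\{3,5\}, & o(4)=\{5,1\},\\
o(1)=\{2,4\}, & o(3)=\{4,0\}, & o(5)=\{0,2\}.
\end{array}
\]
Cut $C_0$ into the intervals $\{0\}$ and $\{2,4\}$, cut $C_1$ into $\{3\}$ and $\{5,1\}$, and set $A=\{0\}\cup\{3\}$, $B=\{2,4\}\cup\{5,1\}$. A vertex that is not the last of its interval keeps its successor on the cycle as a friend: $2\to4$ and $5\to1$. The last vertex of an interval needs an out-neighbor in the partner interval on the other cycle, and here $3\in o(0)$, $0\in o(3)$, $5\in o(4)$, $2\in o(1)$. So $\{A,B\}$ is friendly. It separates $0$ from $1,2,4,5$, parity separates $0$ from $3$, and translations take care of all other pairs.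
\end{example}

These two examples contain the plan. We show that an inseparable pair makes the digraph look like Example~\ref{ex:even}: parts with one cycle each, whose vertices send all other arcs to the next part. We then show that the cut of Example~\ref{ex:six} exists as soon as each cycle vertex has at least two arcs to the next part, which is the case for $d\ge3$.

\section{Deleting a vertex}\label{sec:conn}

Disjoint lassos will come from Menger's theorem, whose obstacle is a single vertex blocking all paths. Vertex-transitivity excludes such a vertex. The proof takes a smallest set whose arcs to the outside all pass through one vertex and compares it with its images under automorphisms.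

\begin{lemma}\label{lem:conn}
Let $D$ be strongly connected and vertex-transitive of degree $d\ge2$. Then $D-w$ is strongly connected for every vertex $w$.
\end{lemma}

\begin{proof}
For $S\subseteq V$ put $\partial^+S=N^+(S)\setminus S$ and $\partial^-S=N^-(S)\setminus S$. An \emph{out-fragment} is a nonempty set $S$ with $|\partial^+S|=1$ and $S\cup\partial^+S\ne V$; an \emph{in-fragment} is defined in the same way with $\partial^-$. Suppose $D-w_0$ is not strongly connected. Then some nonempty proper subset $S$ of $V\setminus\{w_0\}$ has $\partial^+S\subseteq\{w_0\}$, and $\partial^+S\neq\emptyset$ because $D$ is strongly connected. So fragments exist.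

Let $F$ be a fragment of minimum size among out- and in-fragments. Reversing all arcs preserves the hypotheses (by Lemma~\ref{lem:balanced}(a)) and the conclusion, so we may assume that $F$ is an out-fragment, with $\partial^+F=\{w\}$. The set $F^*=V\setminus(F\cup\{w\})$ is nonempty and receives no arc from $F$, so $\emptyset\neq\partial^-F^*\subseteq\{w\}$; also $F^*\cup\{w\}$ misses $F$. Thus $F^*$ is an in-fragment and $|F|\le|F^*|$.

\emph{Case 1: every image $\sigma F$, $\sigma\in\mathrm{Aut}(D)$, equals $F$ or is disjoint from $F$.} For $u,v\in F$, an automorphism with $\sigma u=v$ satisfies $\sigma F=F$, and then $\sigma w=w$ because $\partial^+(\sigma F)=\sigma\,\partial^+F$. Some vertex of $F$ sends an arc to $w$, hence all do, and each has its other $d-1$ out-neighbors in $F$. So $|F|\ge d$ and $F\subseteq N^-(w)$, which gives $F=N^-(w)$, $|F|=d$, and $D[F]$ is the complete digraph on $d\ge2$ vertices. Let $F_1$ be an image of $F$ containing $w$. Since $w\notin F$, it is disjoint from $F$. But $D[F_1]$ is complete on at least two vertices, so $w$ has an in-neighbor in $F_1$, contradicting $N^-(w)=F$.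

\emph{Case 2: some image $F_1\ne F$ meets $F$.} Put $N[S]=S\cup N^+(S)$. Then $N[F\cap F_1]\subseteq N[F]\cap N[F_1]$ and $N[F\cup F_1]=N[F]\cup N[F_1]$, so
\[
|N[F\cap F_1]|+|N[F\cup F_1]|\le |N[F]|+|N[F_1]|=2|F|+2 .
\]
Subtracting $|F\cap F_1|+|F\cup F_1|=2|F|$ gives $|\partial^+(F\cap F_1)|+|\partial^+(F\cup F_1)|\le 2$. The set $F\cap F_1$ is nonempty, smaller than $F$, and $N[F\cap F_1]\subseteq N[F]\ne V$. Its boundary $\partial^+(F\cap F_1)$ is nonempty by strong connectivity and is not a single vertex by the minimality of $F$, so it has at least two vertices. Hence $\partial^+(F\cup F_1)=\emptyset$, and $F\cup F_1=V$. But $|F\cup F_1|\le2|F|-1\le|F|+|F^*|-1=|V|-2$, a contradiction.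
\end{proof}

For $d=1$ the lemma fails: a cycle of length at least $3$ minus a vertex is a path.

\section{What an inseparable pair forces}\label{sec:pair}

Write $u\sim v$ if $u$ and $v$ lie in the same part of every friendly partition. This is an equivalence relation, invariant under $\mathrm{Aut}(D)$. In Sections~\ref{sec:pair}, \ref{sec:irred} and \ref{sec:invariant} we work under the following hypothesis.

\medskip
\noindent\textbf{Hypothesis (H).} \emph{$D$ is strongly connected and vertex-transitive of degree $d\ge2$, and some two distinct vertices of $D$ are inseparable.}
\medskip

We allow $d=2$ for now, so that Example~\ref{ex:even} satisfies (H) and the places where $d\ge3$ enters are visible. By transitivity, the single inseparable pair spreads: every vertex $x$ has a \emph{mate}, a vertex $y\ne x$ with $y\sim x$. By Corollary~\ref{cor:equiv}, a vertex and its mate never lie in disjoint closed sets. The first consequence is that a vertex outside two disjoint cycles has no choice which of them to reach first.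

\begin{lemma}\label{lem:nochoice}
Assume \textup{(H)}. Let $C,C'$ be disjoint cycles and $t\notin C\cup C'$. Then $t$ does not have both a path to $C$ avoiding $C'$ and a path to $C'$ avoiding $C$.
\end{lemma}

\begin{proof}
Suppose $t$ has both paths, $R$ to $C$ and $R'$ to $C'$, and let $s$ be a mate of $t$. If $s\in C$, then $C$ and $R'\cup C'$ are disjoint closed sets containing $s$ and $t$. If $s\in C'$, use $C'$ and $R\cup C$. So $s\notin C\cup C'$.

Contract $C$ to a vertex $c$ and $C'$ to a vertex $c'$, and delete all arcs leaving $c$ and $c'$; call the result $H$. Paths of $H$ from $\{s,t\}$ to $\{c,c'\}$ are given by the paths of $D$ from $\{s,t\}$ that meet $C\cup C'$ exactly in their last vertex. Two disjoint such paths in $H$ start at $s$ and $t$ and end at $c$ and $c'$ in some order, so they give disjoint lassos at $s$ and $t$ in $D$, which is impossible. By Menger's theorem one vertex $z$ of $H$ meets all paths from $\{s,t\}$ to $\{c,c'\}$. The path $R'$, stopped at its first vertex on $C'$, shows $z\ne c$, and $R$ shows $z\ne c'$. So $z$ is a vertex of $D$ outside $C\cup C'$. Choose $a\in\{s,t\}$ with $a\ne z$. By Lemma~\ref{lem:conn} there is a path from $a$ to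 $C\cup C'$ in $D-z$; stopped at its first vertex on $C\cup C'$, it is a path of $H$ that misses $z$, a contradiction.
\end{proof}

So two disjoint cycles divide $V$ into two basins. The next lemma describes the arcs between the basins. Its second part is the source of all later rigidity: a cycle vertex with an arc to the other basin could change sides and leave its mate behind, unless its predecessor depends on it.

\begin{lemma}\label{lem:basins}
Assume \textup{(H)}. Let $C,C'$ be disjoint cycles, let $P$ be the set of vertices with a path to $C$ avoiding $C'$, and $Q$ the set of vertices with a path to $C'$ avoiding $C$.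
\begin{itemize}
\item[(a)] $\{P,Q\}$ is a friendly partition with $C\subseteq P$, $C'\subseteq Q$. Every arc from $P$ to $Q$ has its tail on $C$, and every arc from $Q$ to $P$ has its tail on $C'$.
\item[(b)] $N^+(x)\cap P=\{x^+\}$ for every $x\in C$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) One-vertex paths give $C\subseteq P$ and $C'\subseteq Q$, and by definition $P\cap C'=Q\cap C=\emptyset$. Lemma~\ref{lem:nochoice} gives $P\cap Q=\emptyset$. A shortest path from any vertex to $C\cup C'$ meets only one of the two cycles, so $P\cup Q=V$. If $t\in P\setminus C$ had an out-neighbor $q\in Q$, then $t$ followed by the path from $q$ to $C'$ would be a walk avoiding $C$, and $t\in Q$, which is false. The same holds with the roles exchanged. Thus a vertex of $P\setminus C$ has all its out-neighbors in $P$, a vertex of $C$ has its successor in $P$, and $P$ is closed; so is $Q$.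

(b) We claim: if $x\in C$ has an out-neighbor in $Q$, then $N^+(x^-)\cap P=\{x\}$. Suppose $x^-$ has an out-neighbor $t\in P\setminus\{x\}$. Then $P\setminus\{x\}$ is closed: a vertex of $P\setminus C$ has $d\ge2$ out-neighbors, all in $P$, so one of them is not $x$; a vertex $v\in C\setminus\{x,x^-\}$ has $v^+\neq x$; and $x^-$ has $t$. The set $Q\cup\{x\}$ is closed too. A mate of $x$ lies in $P$ by (a), hence in $P\setminus\{x\}$, and it is separated from $x$ by these two closed sets. This proves the claim.

By strong connectivity and (a), some $x\in C$ has an out-neighbor in $Q$. By the claim and $d\ge2$, so does $x^-$. Going backward around $C$, every vertex of $C$ has an out-neighbor in $Q$, and the claim applied to $x^+$ gives (b).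
\end{proof}

\begin{lemma}\label{lem:third}
Assume \textup{(H)}. Two cycles that are both disjoint from a third cycle are equal or disjoint.
\end{lemma}

\begin{proof}
Let $C$ and $Y$ be disjoint from $C'$ and let $Y$ meet $C$. Take $P,Q$ as in Lemma~\ref{lem:basins}. If $Y$ left $P$, it would return along an arc with tail on $C'$, which $Y$ avoids. So $Y\subseteq P$. By Lemma~\ref{lem:basins}(b), from a vertex $x\in C$ the cycle $Y$ can only go to $x^+$. Hence $Y$ follows $C$ all the way around, and $Y=C$.
\end{proof}

We now pass from pairs of cycles to arbitrary friendly partitions. A \emph{boundary vertex} of a partition is a vertex with an out-neighbor outside its own part.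

\begin{lemma}\label{lem:boundary}
Assume \textup{(H)}.
\begin{itemize}
\item[(a)] Let $\{P,Q\}$ be friendly and let $x\in P$ be a boundary vertex. Then every infinite walk in $P$ starting at $x$ returns to $x$, the vertex $x$ lies on a cycle of $D[P]$, and $|N^+(x)\cap P|=1$.
\item[(b)] In any friendly partition, a boundary vertex has exactly one out-neighbor in its own part, and its other $d-1$ out-neighbors lie in one single other part.
\end{itemize}
\end{lemma}

\begin{proof}
(a) An out-neighbor of $x$ in $Q$ starts a lasso in $Q$, so $x$ has a path inside $Q\cup\{x\}$ to a cycle $C'\subseteq Q$. An infinite walk in $P$ from $x$ that never returns contains a lasso whose cycle $C$ lies in $P\setminus\{x\}$. Then $x$ has a path to $C$ avoiding $C'$ and a path to $C'$ avoiding $C$, against Lemma~\ref{lem:nochoice}. Let $z\in N^+(x)\cap P$; such $z$ exists. Continue $x\to z$ to an infinite walk in $P$. It returns to $x$, so $D[P]$ has a path from $z$ to $x$ and a cycle through the arc $x\to z$. Two different $z$ would give two different cycles through $x$, both disjoint from $C'$, against Lemma~\ref{lem:third}.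

(b) Let $x\in P_i$ be a boundary vertex. Part (a) for $\{P_i,V\setminus P_i\}$ gives the first claim. If $x$ had out-neighbors in two further parts $P_j\neq P_l$, then for the friendly partition $\{P_i\cup P_j,\,V\setminus(P_i\cup P_j)\}$ it would be a boundary vertex with at least two out-neighbors in its part, against (a).
\end{proof}

\section{Irreducible partitions}\label{sec:irred}

A friendly partition with at least two parts is \emph{irreducible} if no friendly partition properly refines it. Since $V$ is finite, every friendly partition with at least two parts is refined by an irreducible one, and automorphisms map irreducible partitions to irreducible partitions. Under (H) they all have the shape seen in Example~\ref{ex:even}, with a cyclic chain of $k$ parts in place of two.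

\begin{proposition}\label{prop:irred}
Assume \textup{(H)}, and let $\mathcal{P}$ be an irreducible partition with $k\ge2$ parts. The parts can be indexed as $P_i$, $i\in\mathbb{Z}_k$, so that the following hold.
\begin{itemize}
\item[(a)] $D[P_i]$ has exactly one cycle $C_i$, called the \emph{core} of $P_i$.
\item[(b)] If $v\in P_i\setminus C_i$ then $N^+(v)\subseteq P_i$; if $x\in C_i$ then $N^+(x)\cap P_i=\{x^+\}$.
\item[(c)] $N^+(x)\setminus\{x^+\}\subseteq P_{i+1}$ for all $x\in C_i$.
\item[(d)] All cores have the same length.
\item[(e)] The cycles of $D$ disjoint from $C_i$ are exactly the cores $C_j$, $j\ne i$.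
\item[(f)] The set of cores determines $\mathcal{P}$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) The closed set $P_i$ contains a cycle. Two different cycles in $P_i$ are both disjoint from a cycle in another part, hence disjoint from each other by Lemma~\ref{lem:third}. Lemma~\ref{lem:extend}, applied in $D[P_i]$, would then split $P_i$ into two closed sets.

(b) A boundary vertex in $P_i$ lies on a cycle of $D[P_i]$ by Lemma~\ref{lem:boundary}(a) for $\{P_i,V\setminus P_i\}$, so it lies on $C_i$. The second claim is Lemma~\ref{lem:unicyclic}.

(c) Index the parts arbitrarily at first. By (b) and $d\ge 2$, every $x\in C_i$ is a boundary vertex, and by Lemma~\ref{lem:boundary}(b) the nonempty set $N^+(x)\setminus\{x^+\}$ lies in one part $P_{n(x)}$ with $n(x)\ne i$. Suppose $x,x'\in C_i$ have $n(x)=j\ne n(x')$. Then $x'$ is a boundary vertex of $\{P_i\cup P_j,\,V\setminus(P_i\cup P_j)\}$. The walk that goes from $x'$ along $C_i$ to $x$, enters $P_j$ and stays in $P_j$ forever does not return to $x'$, against Lemma~\ref{lem:boundary}(a). So $n(x)=n(i)$ depends only on $i$, and every arc between different parts goes from some $P_i$ to $P_{n(i)}$. By strong connectivity every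 index is reached from every index by iterating $n$, so $n$ is a cyclic permutation of the indices. Reindex so that $n(i)=i+1$.

(d) Exactly $(d-1)|C_i|$ arcs leave $P_i$, and exactly $(d-1)|C_{i-1}|$ arcs enter it. These numbers agree by Lemma~\ref{lem:balanced}(a).

(e) The other cores lie in other parts. A cycle inside one part is a core. A cycle that is not inside one part can only pass from $P_j$ to $P_{j+1}$, so in order to close up it visits all parts; it leaves $P_i$ from a vertex of $C_i$.

(f) $P_i$ is the set of vertices with a path to $C_i$ that avoids all other cores. Indeed, a vertex of $P_i$ has such a path inside $P_i$ by Lemma~\ref{lem:unicyclic}, and a path from $P_l$, $l\neq i$, to $C_i$ leaves $P_l$ from a vertex of $C_l$.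
\end{proof}

Can a digraph have two different irreducible partitions? Their cores must cross, and at a vertex where two cores part ways, a third out-neighbor advances one step in \emph{both} cyclic chains. The difference of the two indices is therefore a quantity that every vertex can preserve, and it defines a new friendly partition to which Lemma~\ref{lem:boundary} applies. The indices live in $\mathbb{Z}_k$ and $\mathbb{Z}_{k'}$, so the difference makes sense modulo $\gcd(k,k')$.

\begin{lemma}\label{lem:fork}
Assume \textup{(H)} and $d\ge3$. Let $\mathcal{P}\ne\mathcal{P}'$ be irreducible partitions, with parts $P_i$ and cores $C_i$ $(i\in\mathbb{Z}_k)$, and parts $P'_j$ and cores $W_j$ $(j\in\mathbb{Z}_{k'})$. Then there is a \emph{fork}: a vertex $x\in C_i\cap W_j$, for some $i,j$, whose successors $x^C$ on $C_i$ and $x^W$ on $W_j$ are different. If $g=\gcd(k,k')\ge2$, then $d=3$ and $g=2$.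
\end{lemma}

\begin{proof}
If $C_i=W_j$ for some $i,j$, then by Proposition~\ref{prop:irred}(e) both partitions have the same cores, namely this cycle and all cycles disjoint from it, and $\mathcal{P}=\mathcal{P}'$ by (f). So no $W_j$ is a core of $\mathcal{P}$, and by (e) every $W_j$ meets every $C_i$. If all vertices of $C_i\cap W_j$ had the same successor on both cycles, the two cycles would coincide. So forks exist.

Let $g\ge2$, and put $\delta(v)=i-j \bmod g$ for $v\in P_i\cap P'_j$. We check that every $v\in P_i\cap P'_j$ has an out-neighbor with the same value of $\delta$, using Proposition~\ref{prop:irred}(b),(c).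
\begin{itemize}
\item If $v\notin C_i\cup W_j$, all out-neighbors lie in $P_i\cap P'_j$.
\item If $v\in C_i\setminus W_j$, its successor on $C_i$ lies in $P_i$, and in $P'_j$ because all out-neighbors of $v$ do. The case $v\in W_j\setminus C_i$ is symmetric.
\item If $v\in C_i\cap W_j$ is not a fork, the common successor lies in $P_i\cap P'_j$.
\item If $v$ is a fork, each of the $d-2\ge1$ out-neighbors other than $v^C,v^W$ lies in $P_{i+1}\cap P'_{j+1}$, where $\delta$ has the same value.
\end{itemize}
So the nonempty level sets of $\delta$ form a friendly partition. Let $x\in C_i\cap W_j$ be a fork. Then $x^C\in P_i\cap P'_{j+1}$ and $x^W\in P_{i+1}\cap P'_j$, so $\delta(x^C)=\delta(x)-1$ and $\delta(x^W)=\delta(x)+1$, both different from $\delta(x)$ since $g\ge2$. Thus $x$ is a boundary vertex with exactly $d-2$ out-neighbors in its level set. Lemma~\ref{lem:boundary}(b) gives $d-2=1$ and $\delta(x)-1\equiv\delta(x)+1 \pmod g$, that is, $g=2$.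
\end{proof}

An irreducible partition and its image under an automorphism have the same number $k\geq 2$ of parts. So for $d\ge4$ every irreducible partition is invariant under $\mathrm{Aut}(D)$, and only $d=3$, $k=2$ leaves room for one that is not.

\section{The Interval Lemma}\label{sec:interval}

We now prove that the cut of Example~\ref{ex:six} always exists. The statement is about two abstract cycles and a regular system of jumps between them; it does not involve (H). For distinct vertices $a,b$ of a cycle put
\[
(a,b]=\{a^+,\dots,b\},\qquad [a,b)=\{a,\dots,b^-\},
\]
following the direction of the cycle. Both $(a,b],(b,a]$ and $[a,b),[b,a)$ partition the cycle into two nonempty intervals.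

\begin{lemma}[Interval Lemma]\label{lem:interval}
Let $C_0,C_1$ be disjoint cycles of the same length $L\ge2$, and let $r\ge2$. For each $h\in\{0,1\}$ and $v\in C_h$ let $o(v)\subseteq C_{1-h}$ be a set of size $r$, such that every vertex lies in exactly $r$ of the sets $o(v)$. Then there are $e_0\ne f_0$ in $C_0$ and $e_1\ne f_1$ in $C_1$ such that the four sets
\begin{equation}\label{eq:rewire}
o(e_0)\cap(f_1,e_1],\qquad o(e_1)\cap(f_0,e_0],\qquad o(f_0)\cap(e_1,f_1],\qquad o(f_1)\cap(e_0,f_0]
\end{equation}
are all nonempty.
\end{lemma}

Call such a quadruple a \emph{rewiring}. If $o(v)\subseteq N^+(v)$ in a digraph containing both cycles, a rewiring makes $(f_0,e_0]\cup(f_1,e_1]$ and $(e_0,f_0]\cup(e_1,f_1]$ disjoint closed sets; see Figure~\ref{fig:rewire}. In Example~\ref{ex:six}, $(e_0,f_0,e_1,f_1)=(0,4,3,1)$. For $r=1$ the lemma fails: in Example~\ref{ex:even} with $o(v)=\{v+1\}$, a rewiring would give a friendly partition that splits $C_0$.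

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,scale=0.95]
\draw[very thick,->] (165:2.4) arc (165:17:2.4);
\draw[very thick,->] (15:1.3) arc (15:161:1.3);
\draw[very thick,dashed,->] (-15:2.4) arc (-15:-163:2.4);
\draw[very thick,dashed,->] (195:1.3) arc (195:341:1.3);
\draw[gray,->] (15:2.4) arc (15:-15:2.4);
\draw[gray,->] (195:2.4) arc (195:165:2.4);
\draw[gray,->] (165:1.3) arc (165:195:1.3);
\draw[gray,->] (345:1.3) arc (345:375:1.3);
\draw[thick,->] (15:2.4) -- (40:1.33);
\draw[thick,->] (165:1.3) -- (140:2.37);
\draw[thick,dashed,->] (195:2.4) -- (220:1.33);
\draw[thick,dashed,->] (345:1.3) -- (320:2.37);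
\fill (15:2.4) circle (2pt) node[right] {$e_0$};
\fill (195:2.4) circle (2pt) node[left] {$f_0$};
\fill (165:1.3) circle (2pt) node[right] {$e_1$};
\fill (345:1.3) circle (2pt) node[left] {$f_1$};
\node at (90:2.7) {$C_0$};
\node at (90:1.0) {$C_1$};
\end{tikzpicture}
\caption{A rewiring of two directed cycles $C_0$ (outer) and $C_1$ (inner). Each cycle is cut at the two thin gray arcs into a solid interval $(f_h,e_h]$ and a dashed interval $(e_h,f_h]$. The last vertex of each interval jumps into the interval of the same style on the other cycle, so the solid set and the dashed set are both closed.}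
\label{fig:rewire}
\end{figure}

The proof starts from any two jumps out of one cycle and tries to complete them by two jumps back. If this always fails, then all jumps from some interval land in an interval of the same size on the other cycle, and a pigeonhole argument finds a smaller pair of intervals of this kind inside.

\begin{proof}
Suppose there is no rewiring. The conditions \eqref{eq:rewire} do not change when the indices $0$ and $1$ are exchanged, so both cycles play the same role.

\emph{Step 1. Let $e\ne f$ lie on $C_h$, let $x\in o(e)$, $y\in o(f)$, $x\ne y$. Then}
\begin{itemize}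
\item[(I)] $o(q)\subseteq(e,f]$ \emph{for all} $q\in[x,y)$, \emph{or}
\item[(II)] $o(q)\subseteq(f,e]$ \emph{for all} $q\in[y,x)$.
\end{itemize}
If both fail, there are $e'\in[x,y)$ with $o(e')\cap(f,e]\ne\emptyset$ and $f'\in[y,x)$ with $o(f')\cap(e,f]\ne\emptyset$. Starting from $x$, the cycle $C_{1-h}$ passes $x,e',y,f'$ in this order, where only $x=e'$ and $y=f'$ may coincide. Hence $e'\neq f'$, $x\in(f',e']$ and $y\in(e',f']$, and $e,f$ on $C_h$ with $e',f'$ on $C_{1-h}$ form a rewiring.

\emph{Step 2. If in addition $|[x,y)|=|(e,f]|$, then both \textup{(I)} and \textup{(II)} hold.} Let $n$ be the common size and count pairs $(q,v)$ with $v\in o(q)$. Exactly $rn$ pairs have $v\in(e,f]$, and exactly $rn$ pairs have $q\in[x,y)$. If (I) holds, every pair of the second kind is of the first kind, so the two kinds coincide. Then no $q\in[y,x)$ has $o(q)$ meeting $(e,f]$, which is (II). If (II) holds, the same count for the intervals $[y,x)$ and $(f,e]$, both of size $L-n$, gives (I).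

A \emph{trap of size $n$}, $1\le n\le L-1$, is a pair $(S,S')$ of intervals with $n$ vertices each, one on each cycle (in either order), such that $o(q)\subseteq S'$ for all $q\in S$. In the situation of Step~2, $([x,y),(e,f])$ is a trap.

\emph{Step 3. A trap exists.} Label the vertices of each cycle by $\mathbb{Z}_L$ so that $v^+=v+1$. There are $rL>L$ pairs $(e,x)$ with $e\in C_0$, $x\in o(e)$, so two distinct pairs $(e,x),(f,y)$ have $x-e=y-f$ in $\mathbb{Z}_L$. Then $e\ne f$ and $x\ne y$, since either equality would force the other, and $y-x=f-e$ means $|[x,y)|=|(e,f]|$. Step~2 gives a trap.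

\emph{Step 4. Every trap yields a smaller one.} Let $(S,S')$ be a trap with $S=\{s_1,\dots,s_n\}$ and $S'=\{t_1,\dots,t_n\}$, listed in the direction of the cycles. There are $rn\ge2n$ pairs $(a,b)$ with $t_b\in o(s_a)$, and the integer $b-a$ takes at most $2n-1$ values. So two distinct pairs $(a,b),(a',b')$ have $b-a=b'-a'$, say with $a<a'$, and then $b'-b=a'-a$ lies between $1$ and $n-1$. Step~2 with $e=s_a$, $f=s_{a'}$, $x=t_b$, $y=t_{b'}$ gives a trap of size $a'-a<n$.

Step~4 applied to a trap of minimum size gives a contradiction.
\end{proof}

\section{Invariant irreducible partitions}\label{sec:invariant}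

If an irreducible partition is invariant, transitivity makes every vertex a core vertex, and $D$ is a cyclic chain of $k$ cycles. The Interval Lemma handles two cycles, so for $k\geq 3$ we carry the jumps from $C_1$ around the rest of the chain back to $C_0$ along perfect matchings, which keep different jumps disjoint.

\begin{proposition}\label{prop:invariant}
Assume \textup{(H)} and $d\ge3$. Then no irreducible partition is invariant under $\mathrm{Aut}(D)$.
\end{proposition}

\begin{proof}
Let $\mathcal{P}$ be invariant, with parts $P_i$ and cores $C_i$, $i\in\mathbb{Z}_k$. Automorphisms permute the parts, hence the cores, so $\bigcup_iC_i$ is a nonempty invariant set and equals $V$. Thus $P_i=C_i$ as vertex sets, and by Proposition~\ref{prop:irred}(b)--(d), $D[P_i]=C_i$, all cores have the same length $L$, and each vertex of $C_i$ has $d-1$ out-neighbors in $C_{i+1}$. A vertex of $C_{i+1}$ has $d$ in-neighbors: its predecessor, and $d-1$ vertices of $C_i$.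

\emph{A friendly partition that cuts $C_0$.} The arcs from $C_i$ to $C_{i+1}$ form a $(d-1)$-regular bipartite graph, so there is a bijection $M_i:C_i\to C_{i+1}$ with $v\to M_i(v)$ an arc for all $v$. For $y\in C_2$ let the \emph{route} of $y$ be the set $\{y,\,M_2y,\,M_3M_2y,\dots\}$ with one vertex in each of $C_2,\dots,C_{k-1}$, and let $\Theta=M_{k-1}\circ\dots\circ M_2:C_2\to C_k=C_0$. For $k=2$ routes are empty and $\Theta$ is the identity of $C_2=C_0$. Put
\[
o(v)=N^+(v)\cap C_1\ \ (v\in C_0),\qquad o(v)=\Theta\bigl(N^+(v)\cap C_2\bigr)\ \ (v\in C_1).
\]
All these sets have size $d-1$. A vertex of $C_1$ lies in $o(v)$ for its $d-1$ in-neighbors $v\in C_0$, and a vertex $u\in C_0$ lies in $o(v)$ for the $d-1$ in-neighbors $v\in C_1$ of $\Theta^{-1}(u)$. Lemma~\ref{lem:interval} applies with $r=d-1\ge2$; this is where $d\ge3$ is used. Take a rewiring, and choose $y\in N^+(e_1)\cap C_2$ with $\Theta(y)\in(f_0,e_0]$ and $y'\in N^+(f_1)\cap C_2$ with $\Theta(y')\in(e_0,f_0]$. Put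
\[
A_0=(f_0,e_0]\cup(f_1,e_1]\cup\text{route of }y,\qquad B_0=(e_0,f_0]\cup(e_1,f_1]\cup\text{route of }y'.
\]
The set $A_0$ is closed: interval vertices other than $e_0,e_1$ have their successors, $e_0$ has an out-neighbor in $(f_1,e_1]$, and from $e_1$ the arcs through the route of $y$ lead to $\Theta(y)\in(f_0,e_0]$. The same holds for $B_0$ with $f_0,f_1,y'$. The two routes are disjoint, because a common vertex would be carried by the remaining maps $M_i$ to $\Theta(y)=\Theta(y')$. By Lemma~\ref{lem:extend} there is a friendly partition $\{A,B\}$ with $A\cap C_0=(f_0,e_0]$ and $B\cap C_0=(e_0,f_0]$.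

\emph{The cut separates a pair of mates.} Let $\varrho(w)=w^+$ on $C_0$. Take $u\in C_0$ and a mate $v$ of $u$. It lies in the same part of $\mathcal{P}$, so $v=\varrho^t(u)$ with $0<t<L$. For $w\in C_0$ let $\sigma$ be an automorphism with $\sigma u=w$. The part $\sigma P_0$ contains $w$, so $\sigma P_0=P_0$, and $\sigma$ restricts to an automorphism of the cycle $D[P_0]=C_0$. It therefore commutes with $\varrho$, and $\sigma v=\varrho^t(w)$. Hence $w\sim\varrho^t(w)$ for all $w\in C_0$. Since $e_0\in A$ and $e_0^+\in B$, we get $\varrho^t(e_0)\in A$ and $\varrho^t(e_0)^+=\varrho^t(e_0^+)\in B$. But $e_0$ is the only vertex of $A\cap C_0$ whose successor lies in $B$, and $\varrho^t(e_0)\ne e_0$. This is a contradiction.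
\end{proof}

\section{Degree three: friendly colorings over $\mathbb{F}_2$}\label{sec:three}

By Lemma~\ref{lem:fork} and Proposition~\ref{prop:invariant}, what remains is degree $3$ with all irreducible partitions having two parts. Now the cores need not cover $V$, so the Interval Lemma does not apply to $D$ directly, and no rotation symmetry is available to turn a cut into a separated pair of mates. The first problem is solved by contracting the vertices that carry no information, the second by the observation that two-part friendly partitions can be added. Contraction destroys vertex-transitivity, so we isolate the properties of $D$ that survive it.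

\subsection{Rigid digraphs and obstructions}

A \emph{friendly coloring} of a digraph $E$ is a map $\ell:V(E)\to\mathbb{F}_2$ such that every vertex has an out-neighbor of its own color. Let $\mathcal{F}(E)$ be the set of friendly colorings. The nonempty color classes of $\ell\in\mathcal{F}(E)$ are closed, and the constants $0$ and $\mathbf{1}$ belong to $\mathcal{F}(E)$ when all out-degrees are positive. We call $E$ \emph{rigid} if
\begin{itemize}
\item[(R1)] all out-degrees equal $3$;
\item[(R2)] for every $\ell\in\mathcal{F}(E)$ and every vertex $v$, exactly $1$ or $3$ out-neighbors of $v$ have color $\ell(v)$;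
\item[(R3)] for every nonconstant $\ell\in\mathcal{F}(E)$, each color class induces a digraph with exactly one cycle, and every vertex with an out-neighbor of the other color lies on the cycle of its class.
\end{itemize}
For a vertex $v$ let $U_v\subseteq\mathbb{F}_2^{N^+(v)}$ be the space of vectors with an even number of ones. If $|N^+(v)|=3$, it has dimension $2$, and its nonzero elements are the three vectors with exactly one zero coordinate. Put
\[
\varphi_v(\ell)=\bigl(\ell(y)+\ell(v)\bigr)_{y\in N^+(v)};
\]
this vector marks the out-neighbors whose color differs from that of $v$.

\begin{lemma}\label{lem:linear}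
If $E$ satisfies \textup{(R1)} and \textup{(R2)}, then $\mathcal{F}(E)$ is the set of all $\ell$ with $\ell(v)=\sum_{y\in N^+(v)}\ell(y)$ for every vertex $v$. So $\mathcal{F}(E)$ is a vector space over $\mathbb{F}_2$, and $\varphi_v:\mathcal{F}(E)\to U_v$ is a linear map with $\mathbf{1}\in\ker\varphi_v$.
\end{lemma}

\begin{proof}
If $s$ out-neighbors of $v$ have color $\ell(v)$, then $\sum_y\ell(y)=s\,\ell(v)+(3-s)(\ell(v)+1)=\ell(v)+1+s$ in $\mathbb{F}_2$. So the equation at $v$ holds exactly when $s$ is odd. For $\ell\in\mathcal{F}(E)$, $s$ is odd by (R2). Conversely an odd $s$ is at least $1$. The vector $\varphi_v(\ell)$ has $3-s\in\{0,2\}$ ones.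
\end{proof}

\begin{example}\label{ex:k4}
In the complete digraph $K$ on four vertices, the friendly colorings are the two constants and the six colorings with classes of size $2$. Each vertex agrees with $3$ or $1$ out-neighbors, and a class of size $2$ is a cycle of length $2$, so $K$ is rigid. Here $\dim\mathcal{F}(K)=3$ and $\ker\varphi_v=\{0,\mathbf{1}\}$, so every $\varphi_v$ has rank $2$. Only one thing distinguishes $K$ from a counterexample: all its pairs are separable.
\end{example}

An \emph{obstruction} is a rigid digraph $E$ with two vertices $x\ne x'$ such that
\begin{itemize}
\item[(R4)] $\ell(x)=\ell(x')$ for all $\ell\in\mathcal{F}(E)$, and $\varphi_x$ and $\varphi_{x'}$ have rank $2$.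
\end{itemize}
Nothing is assumed on in-degrees, connectivity or symmetry.

\begin{lemma}\label{lem:isobstruction}
Assume \textup{(H)} and $d\ge3$. Then $D$, with any pair of mates $x,x'$, is an obstruction.
\end{lemma}

\begin{proof}
By Thomassen's theorem and Lemma~\ref{lem:extend}, $D$ has a friendly partition with two parts, so irreducible partitions exist. Let $\mathcal{P}$ be any of them, with $k$ parts. By Proposition~\ref{prop:invariant} some $\sigma\in\mathrm{Aut}(D)$ has $\sigma\mathcal{P}\ne\mathcal{P}$, and Lemma~\ref{lem:fork} with $g=\gcd(k,k)=k$ gives $d=3$ and $k=2$. This is (R1). A friendly partition with two parts is refined by an irreducible one, which also has two parts, so it is irreducible itself. For nonconstant $\ell\in\mathcal{F}(D)$ the color classes form such a partition; (R2) follows from Lemma~\ref{lem:boundary}(a) and (R3) from Proposition~\ref{prop:irred}(a),(b). For constant $\ell$ all three out-neighbors agree.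

Mates have the same color in every friendly coloring. Let $\ell,\ell'$ be colorings whose classes are the parts of $\mathcal{P}$ and $\sigma\mathcal{P}$, and let $z$ be a fork. By Proposition~\ref{prop:irred}(b), the only zero coordinate of $\varphi_z(\ell)$ is at $z^C$ and that of $\varphi_z(\ell')$ is at $z^W\neq z^C$. These are two different nonzero vectors, so $\varphi_z$ has rank $2$. For $\tau\in\mathrm{Aut}(D)$, the map $\lambda\mapsto\lambda\circ\tau$ permutes $\mathcal{F}(D)$, and the coordinate of $\varphi_v(\lambda\circ\tau)$ at $y$ is the coordinate of $\varphi_{\tau v}(\lambda)$ at $\tau y$. So $\varphi_v$ and $\varphi_{\tau v}$ have equal rank, and by transitivity all ranks are $2$.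
\end{proof}

It remains to show that obstructions do not exist.

\subsection{Contracting along a plane}

Let $E$ be rigid. A \emph{plane} is a $2$-dimensional subspace $X=\{0,\ell_1,\ell_2,\ell_3\}$ of $\mathcal{F}(E)$ with $\mathbf{1}\notin X$; its nonzero elements are nonconstant and $\ell_3=\ell_1+\ell_2$. Let
\[
N_X=\{v\in V(E):\ X\cap\ker\varphi_v=0\},
\]
and write $\chi(v)=(\ell_1(v),\ell_2(v))\in\mathbb{F}_2^2$. Vertices in $N_X$ look like vertices of Example~\ref{ex:k4}; the others have an arc that no coloring of $X$ notices.

\begin{lemma}\label{lem:local}
Let $X$ be a plane of a rigid digraph $E$.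
\begin{itemize}
\item[(a)] If $v\notin N_X$, there is $s(v)\in N^+(v)$ with $\ell(s(v))=\ell(v)$ for all $\ell\in X$.
\item[(b)] If $v\in N_X$, then for $i=1,2,3$ exactly one out-neighbor $\rho_i(v)$ has the $\ell_i$-color of $v$, and $N^+(v)=\{\rho_1(v),\rho_2(v),\rho_3(v)\}$. The vectors $\chi(\rho_i(v))+\chi(v)$ for $i=1,2,3$ are $(0,1)$, $(1,0)$, $(1,1)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The image $\varphi_v(X)$ has dimension at most $1$, so it lies in $\{0,w\}$ for a nonzero $w\in U_v$. Let $s(v)$ be the zero coordinate of $w$.
(b) Now $\varphi_v$ maps $X$ bijectively onto $U_v$, so $\varphi_v(\ell_1),\varphi_v(\ell_2),\varphi_v(\ell_3)$ are the three nonzero vectors, whose zero coordinates are the three different out-neighbors. The vertex $\rho_i(v)$ agrees with $v$ in $\ell_i$ and differs from it in $\ell_j$ for $j\ne i$, which gives the three vectors.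
\end{proof}

Fix a choice of $s(v)$ for all $v\notin N_X$. The \emph{$s$-walk} from a vertex $u$ is $u,s(u),s(s(u)),\dots$, stopped at the first vertex of $N_X$.

\begin{lemma}\label{lem:nonempty}
Let $X$ be a plane of a rigid digraph $E$. Every $s$-walk reaches $N_X$. In particular $N_X\ne\emptyset$.
\end{lemma}

\begin{proof}
An $s$-walk that never stops contains a cycle $Z$ made of arcs $v\to s(v)$, and every $\ell\in X$ is constant on $Z$. By (R3), for each $i$ the cycle $Z$ is the only cycle in its $\ell_i$-class. Let $v\in Z$ and let $z\ne v^+$ be an out-neighbor of $v$. By Lemma~\ref{lem:unicyclic}, $z$ lies outside the $\ell_i$-class of $v$ for $i=1,2,3$. Then $\ell_3(z)+\ell_3(v)=1$, whereas $\ell_3=\ell_1+\ell_2$ gives $\ell_3(z)+\ell_3(v)=1+1=0$.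
\end{proof}

Let $h(u)\in N_X$ be the last vertex of the $s$-walk from $u$. The walk is a path, since after a repetition it would be periodic and never stop. We have $h(v)=v$ for $v\in N_X$, $h(s(u))=h(u)$ for $u\notin N_X$, and $\ell\circ h=\ell$ for $\ell\in X$. Let $E_X$ be the digraph on $N_X$ with arcs $v\to h(y)$ for $v\in N_X$, $y\in N^+(v)$.

\begin{lemma}\label{lem:contract}
Let $X$ be a plane of a rigid digraph $E$. Then $E_X$ is rigid. For $v\in N_X$ the map $h$ is a bijection from the out-neighbors of $v$ in $E$ to those in $E_X$, and $\mu\circ h\in\mathcal{F}(E)$ for every $\mu\in\mathcal{F}(E_X)$.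
\end{lemma}

\begin{proof}
(R1) Since $\chi\circ h=\chi$, Lemma~\ref{lem:local}(b) shows that $v$ and the three vertices $h(y)$, $y\in N^+(v)$, have four different values of $\chi$. So $E_X$ has no loops or multiple arcs, all out-degrees are $3$, and $h$ is bijective on out-neighbors.

(R2) Let $\mu\in\mathcal{F}(E_X)$ and $\ell=\mu\circ h$. For $u\notin N_X$ we have $\ell(s(u))=\ell(u)$. For $v\in N_X$ some $y\in N^+(v)$ has $\mu(h(y))=\mu(v)$, that is, $\ell(y)=\ell(v)$. So $\ell\in\mathcal{F}(E)$. For $v\in N_X$, an out-neighbor $y$ in $E$ agrees with $v$ under $\ell$ exactly when $h(y)$ agrees with $v$ under $\mu$, so (R2) passes from $E$ to $E_X$.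

(R3) Let $\mu$ be nonconstant. Then $\ell=\mu\circ h$ restricts to $\mu$ on $N_X$ and is nonconstant. Let $Z$ be a cycle of $E_X$ in the class $\mu^{-1}(\alpha)$. Replace each arc $v\to h(y)$ of $Z$ by the arc $v\to y$ followed by the $s$-walk from $y$. The new vertices $u$ inserted on this arc lie outside $N_X$ and satisfy $h(u)=h(y)$. So they have $\ell$-color $\alpha$, and vertices inserted on different arcs of $Z$ are different, because these arcs have different heads. The result is a cycle $\widetilde{Z}$ of $E$ in $\ell^{-1}(\alpha)$, and its vertices in $N_X$, read in cyclic order, give back $Z$. The class $\ell^{-1}(\alpha)$ has exactly one cycle, so the closed set $\mu^{-1}(\alpha)$, which has at least one cycle, has exactly one, say $Z$, and $\widetilde{Z}$ is the cycle of $\ell^{-1}(\alpha)$. If $v\in\mu^{-1}(\alpha)$ has an out-neighbor $h(y)$ of the other $\mu$-color, then $\ell(y)\ne\ell(v)$, so $v\in\widetilde{Z}\cap N_X=Z$.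
\end{proof}

In a smallest obstruction nothing can be contracted, provided $x$ and $x'$ survive.

\begin{lemma}\label{lem:minimal}
Let $E$, with $x,x'$, be an obstruction with the minimum number of vertices. If $X$ is a plane with $x,x'\in N_X$, then $N_X=V(E)$.
\end{lemma}

\begin{proof}
We show that $E_X$, with $x,x'$, is an obstruction; minimality then gives $|N_X|\geq|V(E)|$. It is rigid by Lemma~\ref{lem:contract}. For $\mu\in\mathcal{F}(E_X)$, (R4) applied to $\mu\circ h\in\mathcal{F}(E)$ gives $\mu(x)=\mu(x')$. Let $\ell\in X$ and $v\in N_X$. Since $\ell(h(y))=\ell(y)$ for $y\in N^+(v)$, the restriction $\ell|_{N_X}$ is a friendly coloring of $E_X$, and its $\varphi_v$-vector in $E_X$ is $\varphi_v(\ell)$ with coordinates renamed by $h$. As $\varphi_x$ and $\varphi_{x'}$ are injective on $X$, the ranks at $x$ and $x'$ in $E_X$ are $2$.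
\end{proof}

\subsection{No obstruction exists}

Lemmas~\ref{lem:nonempty} and \ref{lem:minimal} pull in opposite directions. Inside a $3$-dimensional space of colorings, each $\varphi_v$ of rank $2$ kills one nonzero vector. A plane that misses the vectors killed at $x$ and $x'$ must miss those of all vertices, and this leaves so few candidates that another plane contains them all. The third dimension is supplied by the Interval Lemma.

\begin{proposition}\label{prop:noobstruction}
There is no obstruction.
\end{proposition}

\begin{proof}
Let $E$, with $x,x'$, be an obstruction with the minimum number of vertices.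

\emph{Step 1: a plane $X$ with $N_X=V(E)$.} A vector space is not the union of two proper subspaces $G,G'$: if neither contains the other, the sum of a vector in $G\setminus G'$ and a vector in $G'\setminus G$ lies in neither. The kernels $K=\ker\varphi_x$ and $K'=\ker\varphi_{x'}$ have codimension $2$ in $\mathcal{F}(E)$. Choose $\ell_1\notin K\cup K'$, and then $\ell_2$ outside the proper subspaces $K+\langle\ell_1\rangle$ and $K'+\langle\ell_1\rangle$. None of $\ell_1$, $\ell_2$, $\ell_3=\ell_1+\ell_2$ lies in $K\cup K'$. So $X=\{0,\ell_1,\ell_2,\ell_3\}$ is $2$-dimensional, $\mathbf{1}\notin X$ because $\mathbf{1}\in K$, and $x,x'\in N_X$. Lemma~\ref{lem:minimal} gives $N_X=V(E)$.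

\emph{Step 2: the shape of $E$.} By Lemma~\ref{lem:local}(b), every vertex $v$ has two out-neighbors of the other $\ell_i$-color, so by (R3) it lies on the cycle of its $\ell_i$-class, where its successor can only be $\rho_i(v)$. Thus $\rho_i$ is a permutation of $V(E)$ whose two orbits are the $\ell_i$-classes. Let $V_{\alpha\beta}=\chi^{-1}(\alpha,\beta)$. The permutation $\rho_1$ maps $V_{\alpha0}$ into $V_{\alpha1}$ and $V_{\alpha1}$ into $V_{\alpha0}$, and $\rho_2$ maps $V_{0\beta}$ into $V_{1\beta}$ and $V_{1\beta}$ into $V_{0\beta}$. So the four cells have the same size $a$. Since $x\ne x'$ lie in the same cell, $a\ge2$. (In Example~\ref{ex:k4}, $a=1$.)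

\emph{Step 3: a new coloring.} Let $C_0,C_1$ be the cycles on $\ell_1^{-1}(0)$ and $\ell_1^{-1}(1)$, with $v^+=\rho_1(v)$; both have length $2a$. Put $o(v)=\{\rho_2(v),\rho_3(v)\}$, a set of two out-neighbors of $v$ on the other cycle. A vertex $u$ lies in $o(v)$ exactly for $v=\rho_2^{-1}(u)$ and $v=\rho_3^{-1}(u)$, and these differ because $\rho_2(v)\ne\rho_3(v)$ for all $v$. Lemma~\ref{lem:interval} with $r=2$ gives a rewiring. Let $\ell^*$ be $0$ on $(f_0,e_0]\cup(f_1,e_1]$ and $1$ on $(e_0,f_0]\cup(e_1,f_1]$. Both sets are closed, so $\ell^*\in\mathcal{F}(E)$.

For a coloring $\ell$ count the vertices $v\in C_0$ with $\ell(v)=0$ and $\ell(v^+)=1$. For $\ell^*$ the count is $1$. The colorings $0,\mathbf{1},\ell_1,\ell_1+\mathbf{1}$ are constant on $C_0$, with count $0$. The colorings $\ell_2,\ell_3,\ell_2+\mathbf{1},\ell_3+\mathbf{1}$ change along every arc $v\to\rho_1(v)$, with count $a\ge2$. These eight colorings form $X+\langle\mathbf{1}\rangle$, so $\ell^*\notin X+\langle\mathbf{1}\rangle$. Hence $Y=X\oplus\langle\ell^*\rangle$ has dimension $3$, and $\mathbf{1}\notin Y$: otherwise $\mathbf{1}=\ell^*+\mu$ with $\mu\in X$, since $\mathbf{1}\notin X$.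

\emph{Step 4: two planes.} For each vertex $v$ the map $\varphi_v$ sends $X$ onto the $2$-dimensional space $U_v$, so its kernel on $Y$ has dimension $1$ and meets $X$ trivially:
\[
Y\cap\ker\varphi_v=\{0,\ \ell^*+\kappa(v)\}\quad\text{for a unique }\kappa(v)\in X.
\]
For distinct $\mu,\mu'\in X$ let $X_{\mu\mu'}=\{0,\ \ell^*+\mu,\ \ell^*+\mu',\ \mu+\mu'\}$. It is a $2$-dimensional subspace of $Y$, hence a plane. Its elements outside $X$ are $\ell^*+\mu$ and $\ell^*+\mu'$, so
\begin{equation}\label{eq:kappa}
v\in N_{X_{\mu\mu'}}\iff\kappa(v)\notin\{\mu,\mu'\}.
\end{equation}
Since $|X|=4$, there are distinct $\mu,\mu'\in X\setminus\{\kappa(x),\kappa(x')\}$; let $\nu,\nu'$ be the other two elements of $X$. By \eqref{eq:kappa}, $x,x'\in N_{X_{\mu\mu'}}$, so $N_{X_{\mu\mu'}}=V(E)$ by Lemma~\ref{lem:minimal}. By \eqref{eq:kappa} again, $\kappa(v)\in\{\nu,\nu'\}$ for all $v$, and therefore $N_{X_{\nu\nu'}}=\emptyset$. This contradicts Lemma~\ref{lem:nonempty}.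
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:balanced}(b),(c) we may assume that $D$ is strongly connected. If two distinct vertices were inseparable, (H) would hold with $d\ge3$, and $D$ would be an obstruction by Lemma~\ref{lem:isobstruction}, contradicting Proposition~\ref{prop:noobstruction}. So all pairs are separable, and by Corollary~\ref{cor:equiv} each pair is separated by a friendly partition with two parts.
\end{proof}

\begin{thebibliography}{9}

\bibitem{MMS}
Josef Mina\v{r}\'ik, Shay Moran, Michael Skotnica,
\emph{How Expressive Are Friendly School Partitions?},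
arXiv:2203.10772 (2022).

\bibitem{Thomassen}
C. Thomassen,
\emph{Disjoint cycles in digraphs},
Combinatorica 3 (1983) 393--396.

\end{thebibliography}
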